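\title{Fourier dimension of product sets: the uniform lower bound fails in small dimension}

\begin{abstract}
For $R\subset(0,\infty)$ and $Y\subset\mathbb R$ let $RY=\{ry:r\in R,\ y\in Y\}$. We disprove the conjecture, posed by Hambrook and Taylor, that for every $\alpha\in[0,1]$ there is a compact set $R$ with $\dim_H R=\dim_F R=\alpha$ such that $\dim_F(RY)\ge\min\{1,\dim_F R+\dim_F Y\}$ for every compact $Y\subset\mathbb R$ containing a non-zero point. For $0<\alpha\le 40^{-6}$ and every non-empty compact $R\subset(0,\infty)$ with $\dim_H R\le\alpha$ we construct a compact set $Y\subset[1,2]$ with $\dim_F(RY)\le\dim_F(Y)+38\,\alpha^{7/6}$. The set $Y$ is what remains of $[1,2]$ after removing every point that some $r\in R$ maps into a random multi-scale periodic set. A test function bounds $\dim_F(RY)$ from above, and $Y$ keeps almost the same Fourier decay because different dilates of the periodic set oscillate at different frequencies.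
\end{abstract}

\section{The question and the result}\label{sec:intro}

We write $e(x)=e^{2\pi i x}$, $\widehat\mu(\xi)=\int e(-\xi\cdot x)\,d\mu(x)$ for a finite measure $\mu$, and $\widehat f(\xi)=\int f(y)e(-\xi y)\,dy$ for an integrable function $f$ on $\mathbb R$. The \emph{Fourier dimension} $\dim_F(A)$ of a set $A\subset\mathbb R^n$ is the supremum of all $s\in[0,n]$ for which there are a Borel probability measure $\mu$ with $\operatorname{supp}\mu\subset A$ and a constant $C$ such that
\[
|\widehat\mu(\xi)|\le C(1+|\xi|)^{-s/2}\qquad\text{for all }\xi\in\mathbb R^n .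
\]
The Hausdorff dimension $\dim_H$ will be used only through the following consequence of its definition: if $A\subset\mathbb R$ and $s>\dim_H(A)$, then for every $\tau>0$ the set $A$ can be covered by countably many open intervals $U$ with $\sum|U|^s\le\tau$. Hausdorff dimension measures size. Fourier dimension also detects periodic structure: Example~\ref{ex:point} gives sets of positive Lebesgue measure whose Fourier dimension is as small as we please. Fourier dimension is monotone under inclusion, and it is invariant under dilations, because the image of $\mu$ under $x\mapsto rx$ has transform $\widehat\mu(r\xi)$.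

For sums, Fourier dimensions add. If $R,Y\subset\mathbb R$ are non-empty and compact and carry measures $\mu,\nu$, then $\mu*\nu$ is supported in $R+Y$ and $\widehat{\mu*\nu}=\widehat\mu\,\widehat\nu$, so $\dim_F(R+Y)\ge\min\{1,\dim_F R+\dim_F Y\}$ for \emph{all} such $R$ and $Y$. It is natural to ask for the same bound for the product set $RY=\{ry:r\in R,\ y\in Y\}$, the union of the dilates $rY$:
\begin{equation}\label{eq:sum}
\dim_F(RY)\ \ge\ \min\{1,\dim_F(R)+\dim_F(Y)\}.
\end{equation}
Now the transform does not factor. The image of $\mu\times\nu$ under $(r,y)\mapsto ry$ has transform $\int\widehat\nu(r\xi)\,d\mu(r)$, and \eqref{eq:sum} asks for cancellation in this average. A heuristic suggests the right amount of it. If $Y\subset[1,2]$, the function $r\mapsto\widehat\nu(r\xi)$ is roughly constant on intervals of length $1/|\xi|$, and a regular set $R$ of dimension $\alpha$ meets about $|\xi|^{\alpha}$ such intervals. Square-root cancellation among them gains a factor $|\xi|^{-\alpha/2}$, which is exactly \eqref{eq:sum}.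

The following non-uniform statement is known: for every $\alpha\in[0,1]$ and every compact $Y\subset\mathbb R$ containing a non-zero point there is a compact $R\subset(0,\infty)$ with $\dim_H R=\dim_F R=\alpha$ for which \eqref{eq:sum} holds. There $R$ may depend on $Y$. The conjecture of \cite{HT} reverses the order of the quantifiers.

\begin{quote}
\textbf{Conjecture.} For every $\alpha\in[0,1]$ there is a compact set $R\subset(0,\infty)$ with $\dim_H R=\dim_F R=\alpha$ such that \eqref{eq:sum} holds for every compact set $Y\subset\mathbb R$ that contains a non-zero point.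
\end{quote}

We state the conjecture on the line, which is the setting of the non-uniform result. For $Y\subset\mathbb R^d$ with $d\ge2$, and $\min\{d,\cdot\}$ on the right, the statement fails trivially when $\alpha>0$: if $Y$ lies in a hyperplane through the origin, so does $RY$, every probability measure on $RY$ has transform $1$ along the normal direction, and $\dim_F(RY)=0$.

The conjecture is false. Once $R$ is fixed, $Y$ can be adapted to it so that multiplication by $R$ gains almost nothing.

\begin{theorem}\label{thm:main}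
Let $0<h\le\frac1{40}$ and $0<\alpha\le h^6$, and let $R\subset(0,\infty)$ be non-empty and compact with $\dim_H R\le\alpha$. Then there is a compact set $Y\subset[1,2]$ of positive Lebesgue measure with
\[
\dim_F(Y)\ \ge\ \frac{2\alpha}{h}-34h\alpha,\qquad \dim_F(RY)\ \le\ \frac{2\alpha}{h}+4h\alpha .
\]
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] Let $0<\alpha\le40^{-6}$. For every compact $R\subset(0,\infty)$ with $\dim_H R=\dim_F R=\alpha$ there is a compact $Y\subset[1,2]$ with $\dim_F(RY)<1$ and $\dim_F(R)+\dim_F(Y)-\dim_F(RY)\ge\alpha/20$. Thus \eqref{eq:sum} fails for this $Y$, and the conjecture is false.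
\item[(b)] Let $0<\alpha\le40^{-6}$. For every non-empty compact $R\subset(0,\infty)$ with $\dim_H R\le\alpha$ there is a compact $Y\subset[1,2]$ with $\dim_F(Y)\le\dim_F(RY)\le\dim_F(Y)+38\,\alpha^{7/6}$.
\item[(c)] For $\alpha=0$ and for $\alpha=1$ the assertion of the conjecture is true.
\end{enumerate}
\end{corollary}

\begin{proof}
The two bounds in Theorem~\ref{thm:main} differ by $38h\alpha$. For (a) take $h=\frac1{40}$. Then $\dim_F(RY)\le 80\alpha+\alpha/10<1$ and $\dim_F(R)+\dim_F(Y)-\dim_F(RY)\ge\alpha-38h\alpha=\alpha/20$. For (b) take $h=\alpha^{1/6}$; the first inequality holds because $RY\supset rY$ for any $r\in R$. For (c), $R=\{1\}$ has both dimensions $0$ and gives $RY=Y$, while $R=[1,2]$ has both dimensions $1$ and $RY$ contains the non-degenerate interval $Ry$ for any $y\in Y\setminus\{0\}$, so that $\dim_F(RY)=1$.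
\end{proof}

We make no claim about $\alpha\in(40^{-6},1)$. Theorem~\ref{thm:main} uses only the upper bound $\dim_H R\le\alpha$; the Fourier dimension of $R$ plays no role in the construction.

Section~\ref{sec:model} carries out the construction for a single dilation and explains what changes for many. Sections~\ref{sec:test} and~\ref{sec:cover} build the test function $\Theta$ that bounds $\dim_F(RY)$ and the cut-off $p$ that carves out $Y$. Section~\ref{sec:thm} derives the theorem from a Fourier estimate for $1-p$ (Proposition~\ref{prop:key}), and Section~\ref{sec:prop} proves that estimate.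

\section{Periodic holes: one dilation, then many}\label{sec:model}

Let $\|u\|$ be the distance from $u$ to $\mathbb Z$. Fix once and for all $\phi\in C_c^\infty((-1,1))$ with $\phi\ge0$, $\int\phi=1$, and $\psi\in C_c^\infty((-3,3))$ with $0\le\psi\le1$ and $\psi=1$ on $[-2,2]$. For $0<\delta\le\frac1{100}$ define the $1$-periodic functions
\[
\Phi_\delta(u)=\sum_{m\in\mathbb Z}\delta^{-1}\phi\Big(\frac{u+m}\delta\Big),\qquad \Psi_\delta(u)=\sum_{m\in\mathbb Z}\psi\Big(\frac{u+m}\delta\Big).
\]
At each $u$ at most one term of each sum is non-zero. The function $\Phi_\delta$ is non-negative, vanishes where $\|u\|\ge\delta$, and has the Fourier series $\sum_{k\in\mathbb Z}\widehat\phi(\delta k)e(ku)$ with constant term $1$. The function $\Psi_\delta$ takes values in $[0,1]$, equals $1$ where $\|u\|\le2\delta$, vanishes where $\|u\|\ge3\delta$, and satisfies $\int_0^1\Psi_\delta\le6\delta$. We use $\Phi_\delta$ to detect holes and the wider $\Psi_\delta$ to cut them.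

\begin{example}[$R=\{1\}$]\label{ex:point}
Let $0<b<\beta<\frac12$. For large $L$ put $\delta=L^{-\beta}$ and $N=\delta L$, so that $\{x:\|Nx\|<\delta\}$ is a periodic set of holes of width $2/L$ and density $2L^{-\beta}$.

\emph{A measure that avoids the holes cannot decay fast.} Let $\lambda$ be a probability measure such that $\Phi_\delta(Nx)=0$ on $\operatorname{supp}\lambda$ and $|\widehat\lambda(\xi)|\le C_\lambda|\xi|^{-t/2}$, where $t\le1$. Integrating the Fourier series of $\Phi_\delta(Nx)$ against $\lambda$ gives $0=1+\sum_{k\ne0}\widehat\phi(\delta k)\widehat\lambda(-kN)$, so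
\[
1\le C_\lambda N^{-t/2}\sum_{k\ne0}|\widehat\phi(\delta k)|\,|k|^{-t/2}\le CC_\lambda N^{-t/2}\delta^{-1+t/2}=CC_\lambda L^{\beta-t/2}.
\]
(Use $|\widehat\phi|\le1$ for $|k|\le1/\delta$ and $|\widehat\phi(\delta k)|\le C(\delta k)^{-2}$ for $|k|>1/\delta$.) If $\lambda$ avoids the holes for a sequence $L\to\infty$, then $t\le2\beta$.

\emph{Cutting the holes is cheap.} Let $g\in C_c^\infty((1,2))$ with $0\le g\le1$, and let $F(y)=g(y)\Psi_\delta(Ny)$ be the part that is removed. It is supported on a set of measure at most $C\delta$, and $|F|\le1$, $|F'|\le CN/\delta=CL$. Hence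
\[
|\widehat F(\xi)|\le C\delta\min(1,L/|\xi|)\le CL^{-(\beta-b)}\min(1,|\xi|^{-b}).
\]
The factor $L^{-(\beta-b)}$ is as small as we like, so holes can be cut successively at scales $L_n\to\infty$ while both positive mass and the decay $|\xi|^{-b}$ survive in the limit; the limiting argument is written out in Section~\ref{sec:thm}. The result is a compact $Y\subset[1,2]$ of positive measure with $2b\le\dim_F(Y)\le2\beta$.
\end{example}

The rest of this section is heuristic and is not used in the proofs. Let $0<\alpha<\beta$, and suppose that $R$ is covered by $M=L^\alpha$ intervals of length $1/L$ whose centers $r_1,\dots,r_M$ are evenly spread: an interval of length $d\ge1/L$ contains at most $C(dL)^\alpha$ of them. If $\Phi_\delta(Nry)\ne0$ with $|r-r_m|\le\frac1{2L}$ and $y\in[1,2]$, then $|N(r-r_m)y|\le\delta$, so $\Psi_\delta(Nr_my)=1$. Multiplying $g$ by $p(y)=\prod_m(1-\Psi_\delta(Nr_my))$ therefore removes every $y$ for which $Ry$ meets a hole, and the first half of Example~\ref{ex:point} still gives $\dim_F(RY)\le2\beta$.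 But the removed set now has measure about $M\delta=L^{\alpha-\beta}$, and the second half gives only $\dim_F(Y)\ge2(\beta-\alpha)$. That is a gap of $2\alpha$, and we need a gap smaller than $\alpha$.

The way out is to use oscillation. To first order $1-p\approx\sum_m\Psi_\delta(Nr_my)$, and
\[
\sum_m\widehat{g\,\Psi_\delta(Nr_m\,\cdot)}(\xi)=\sum_m\sum_{k\in\mathbb Z}\delta\,\widehat\psi(\delta k)\,\widehat g(\xi-kr_mN).
\]
All terms with $k=0$ sit at the origin, where the decay of $\widehat g$ makes them harmless. Elsewhere the sum is at most about $\delta$ times the number of pairs $(m,k)$, $|k|\lesssim1/\delta$, with $kr_mN$ within $O(1)$ of $\xi$. For a fixed $k$ and $|\xi|\le L$, such an $r_m$ lies within $O(1/|\xi|)$ of $\xi/(kN)$, which leaves $C(L/|\xi|)^\alpha$ values of $m$. If only one $k$ mattered we would get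
\[
\delta\,(L/|\xi|)^\alpha=L^{-(\beta-\alpha)}|\xi|^{-\alpha}\le|\xi|^{-\beta},
\]
the same decay as for one dilation. This is the main idea: \emph{different dilates of the holes live at different frequencies, so a given frequency sees few of them.} Three difficulties remain.

\begin{enumerate}
\item[(i)] \emph{Many values of $k$.} If $a\approx1/\delta$ is an integer and $r_m=a/k_m$ with integers $k_m\in[a,2a]$, then all $M$ frequencies $k_mr_mN$ equal $aN$, whatever $N$ is, and counting gains nothing. We therefore spread the density $\delta$ over many levels, $\Theta(x)=\prod_i\Phi_{\delta_i}(N_ix-\theta_i)$, where each $1/\delta_i$ is a tiny power of $N_i$ and the $N_i$ are random. With two levels, a coincidence $r(k_1N_1+k_2N_2)\approx r'(k_1'N_1+k_2'N_2)$ confines the random $N_2$ to a short interval unless $rk_2-r'k_2'$ is tiny. In the latter case $r'$ is close to one of the points $rk_2/k_2'$, and these are few because $|k_2'|\lesssim1/\delta_2$.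
\item[(ii)] \emph{Many scales.} A bound on $\dim_H R$ gives efficient covers only by intervals of different lengths. The levels solve this as well: for an interval of length about $1/L$ we use only the levels with $N_i\lesssim L$, and the $\delta_i$ are chosen so that these levels have total density about $L^{-\beta}$ for \emph{every} $L$.
\item[(iii)] \emph{Overlaps.} The function $1-\sum_m\Psi_\delta(Nr_my)$ may be negative, so we must keep the product $p$ and control the higher-order terms. For distant $r_m,r_{m'}$ the overlap of the holes is small on average over the random parameters. For close $r_m,r_{m'}$ it is not small, but then the second factor is a slowly moving translate of the first and can be absorbed into the amplitude.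
\end{enumerate}

\section{A test function with many levels}\label{sec:test}

Fix $h,\alpha,R$ as in Theorem~\ref{thm:main}, and $B\ge2$ with $R\subset[B^{-1},B]$. Put
\[
\beta=\frac\alpha h,\qquad b=\beta-17h\alpha,\qquad t=2\beta+4h\alpha .
\]
We must prove $\dim_F(Y)\ge2b$ and $\dim_F(RY)\le t$. Put also
\[
A=1+h^3,\qquad \kappa=(A-1)\beta=h^2\alpha,\qquad \alpha_0=(1+h^2)\alpha,\qquad \varepsilon=h^2\alpha .
\]
Here $A$ governs the growth of the levels, $\kappa$ the density of the holes at one level, $\alpha_0>\alpha$ is the exponent at which $R$ is covered, and $\varepsilon$ will absorb constants. From $h\le\frac1{40}$ and $\alpha\le h^6$ we get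
\begin{equation}\label{eq:param}
A\alpha_0\le(1+2h^2)\alpha\le2\alpha,\qquad \alpha_0<\beta<A\beta\le1,\qquad \kappa\le h^8\le h^3/8,\qquad 0<2b<t<1 .
\end{equation}
For a large parameter $\Lambda$ and $i\ge1$ let
\[
n_i=\Lambda^{A^{i-1}},\qquad \delta_i=n_i^{-\kappa},\qquad L_i=n_{i+1}=n_i^A,\qquad \Phi_i=\Phi_{\delta_i},\qquad \Psi_i=\Psi_{\delta_i}.
\]
We call $i$ a \emph{level}. Since $\kappa\sum_{l=l_0}^iA^{l-1}=\beta(A^i-A^{l_0-1})$,
\begin{equation}\label{eq:delta}
\prod_{l_0\le l\le i}\delta_l=\Big(\frac{n_{l_0}}{L_i}\Big)^\beta,\qquad\text{in particular}\qquad \prod_{l\le i}\delta_l=\Big(\frac\Lambda{L_i}\Big)^\beta .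
\end{equation}
This is the property asked for in (ii). Since $|\widehat\phi(x)|\le C(1+|x|)^{-2}$, there is $C_1\ge1$ with $\sum_{m\in\mathbb Z}|\widehat\phi(\delta m)|\le C_1/\delta$ for $0<\delta\le1$. We always assume $\Lambda\ge\Lambda_0$, where $\Lambda_0\ge2B$ and $\Lambda_0^{h^4\alpha}\ge\max(100,2C_1)$; thus $\Lambda_0$ depends only on $\alpha,h,B,\phi$. Each of $\kappa$, $h^3-\kappa$ and $h^6/4$ is at least $h^4\alpha$, and $A^{i-1}\ge1+h^3(i-1)$. Therefore, for all $i\ge1$,
\begin{equation}\label{eq:Lambda}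
\delta_i\le\tfrac1{100},\qquad n_i^{h^3-\kappa}\ge4,\qquad \frac{n_{i+1}}{n_i}=n_i^{h^3}\ge4,\qquad \sum_{l\le i}n_l\le2n_i,\qquad n_i^{h^3/4}\ge4\cdot2^{i-1}\ge4i .
\end{equation}

Given $J\ge1$, $N_i\in[n_i,2n_i]$ and $\theta_i\in[0,1]$ for $i\le J$, let
\[
\Theta(x)=\prod_{i\le J}\Phi_i(N_ix-\theta_i)=\sum_{k\in\mathbb Z^J}c_k\,e(k\cdot N\,x),\qquad |c_k|=\prod_{i\le J}|\widehat\phi(\delta_ik_i)|,\quad c_0=1,
\]
where $k\cdot N=\sum_ik_iN_i$. The series converges absolutely. The next lemma replaces the first half of Example~\ref{ex:point}. Its content is a balance: the vectors $k$ whose last non-zero coordinate is $k_i$ have total weight about $\prod_{l\le i}\delta_l^{-1}\le n_i^{A\beta}$ and frequency at least about $n_i$. So any decay exponent $t/2$ above $A\beta=\beta+h^2\alpha$ wins, and this is why $A$ is taken close to $1$.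

\begin{lemma}\label{lem:test}
Let $w(x)=\min(1,|x|^{-t/2})$, $w(0)=1$. There is $C=C(\alpha,h,\phi)$ such that for all $\Lambda\ge\Lambda_0$ and all $J,N,\theta$,
\[
\sum_{k\ne0}|c_k|\,w(k\cdot N)\le C\Lambda^{-h\alpha}.
\]
\end{lemma}

\begin{proof}
Fix $i\le J$ and consider the $k$ whose last non-zero coordinate is $k_i$. The only danger is that the lower coordinates cancel $k_iN_i$.

Suppose first that $|\sum_{l<i}k_lN_l|\le n_i/2$. Then $|k\cdot N|\ge n_i/2$ and $w(k\cdot N)\le2n_i^{-t/2}$. Summing $|c_k|$ over all $k_1,\dots,k_i$ and using \eqref{eq:delta}, these $k$ contribute at most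
\[
2n_i^{-t/2}\,C_1^i(L_i/\Lambda)^\beta\le2C_1^in_i^{A\beta-t/2}=2C_1^in_i^{h^2\alpha-2h\alpha}\le2C_1^in_i^{-h\alpha}.
\]

Otherwise some $l<i$ has $|k_l|N_l>n_i/(2i)$. As $N_l\le2n_{i-1}=2n_i^{1/A}$ and $1-1/A\ge h^3/2$, the last inequality in \eqref{eq:Lambda} gives $|k_l|>n_i^{h^3/2}/(4i)\ge n_i^{h^3/4}$. Since $\delta_l\ge n_i^{-\kappa}\ge n_i^{-h^3/8}$, we have $\delta_l|k_l|\ge X:=n_i^{h^3/8}$. From $|\widehat\phi(x)|\le C_M|x|^{-M-1}$ we get $\sum_{\delta|m|\ge X}|\widehat\phi(\delta m)|\le C_M\delta^{-1}X^{-M}$ for $X\ge1$. Take $M=\lceil24h^{-3}\rceil$, so that $X^{-M}\le n_i^{-3}$. Bounding $w\le1$, summing freely over the other coordinates, and summing over the fewer than $i\le n_i$ choices of $l$, these $k$ contribute at most $C\,i\,C_1^in_i^{A\beta-3}\le CC_1^in_i^{-1}$.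

Altogether level $i$ contributes at most $CC_1^in_i^{-h\alpha}\le CC_1\Lambda^{-h\alpha}(C_1\Lambda^{-h^4\alpha})^{i-1}$, and $C_1\Lambda^{-h^4\alpha}\le\frac12$. Sum over $i$.
\end{proof}

\section{Covers of $R$ and the cut-off function}\label{sec:cover}

\subsection*{An evenly spread cover}
The definition of Hausdorff dimension gives covers with small total $\sum|I|^{\alpha_0}$, but the counting argument of Section~\ref{sec:model} needs a \emph{local} bound on the number of intervals. Merging clusters that are too dense provides it. Dyadic intervals are the intervals $[m2^{-k},(m+1)2^{-k})$; two of them are nested or disjoint. The next lemma is the only place where $\dim_H R\le\alpha$ is used.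

\begin{lemma}\label{lem:cover}
For every $\ell_0\in(0,1]$ there is a finite cover $\mathcal I$ of $R$ by disjoint dyadic intervals of length at most $\ell_0$, each meeting $R$, such that $\sum_{I\in\mathcal I,\,I\subset D}|I|^{\alpha_0}\le|D|^{\alpha_0}$ for every dyadic interval $D$ with $|D|\le1$.
\end{lemma}

\begin{proof}
Let $\tau=\ell_0^{\alpha_0}$. Since $\alpha_0>\dim_HR$ and $R$ is compact, $R$ is covered by finitely many open intervals $U$ with $\sum|U|^{\alpha_0}\le\tau/3$; in particular $|U|<1$. Cover each $U$ by at most three dyadic intervals of length in $(|U|/2,|U|]$. This gives a finite set $\mathcal I_0$ of dyadic intervals covering $R$ with $\sum_{I\in\mathcal I_0}|I|^{\alpha_0}\le\tau$. Call a dyadic $D$ with $|D|\le1$ \emph{dense} if $\sum_{I\in\mathcal I_0,\,I\subset D}|I|^{\alpha_0}\ge|D|^{\alpha_0}$. Every member of $\mathcal I_0$ is dense, and every dense $D$ has $|D|^{\alpha_0}\le\tau$, that is, $|D|\le\ell_0$. Let $\mathcal I$ be the set of maximal dense intervals. They are disjoint, they cover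 $R$, and they are finite in number because each contains a member of $\mathcal I_0$.

Let $D$ be dyadic with $|D|\le1$. If $D$ lies in a member of $\mathcal I$, then by disjointness the only member of $\mathcal I$ that can lie in $D$ is $D$ itself, and the bound holds. Otherwise $D$ is not dense, and
\[
\sum_{D'\in\mathcal I,\,D'\subset D}|D'|^{\alpha_0}\le\sum_{D'\in\mathcal I,\,D'\subset D}\ \sum_{I\in\mathcal I_0,\,I\subset D'}|I|^{\alpha_0}\le\sum_{I\in\mathcal I_0,\,I\subset D}|I|^{\alpha_0}<|D|^{\alpha_0}.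
\]
Finally discard the members of $\mathcal I$ that miss $R$.
\end{proof}

Let $j_0\ge1$ be an integer, to be chosen large, and let $\mathcal I$ be given by Lemma~\ref{lem:cover} with $\ell_0=1/L_{j_0}$. Pick $r_I\in I\cap R$ for each $I\in\mathcal I$, and sort the intervals by length into \emph{groups}
\[
\mathcal I_j=\{I\in\mathcal I:L_{j+1}^{-1}<|I|\le L_j^{-1}\},\qquad j_0\le j\le J,
\]
where $J$ is the largest index of a non-empty group. Recall that $L_{j+1}=L_j^A$.

\begin{lemma}\label{lem:count}
For every group $j$, every $r\in\mathbb R$ and every $d\in[L_j^{-1},1]$,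
\[
\#\{I\in\mathcal I_j:|r_I-r|\le d\}\le8\,(dL_j^A)^{\alpha_0},\qquad \#\mathcal I_j\le2B\,L_j^{A\alpha_0}.
\]
\end{lemma}

\begin{proof}
Let $2^{-k}\in[d,2d)$; then $2^{-k}\le1$. If $I\in\mathcal I_j$ and $|r_I-r|\le d$, then $|I|\le d\le2^{-k}$, so $I$ lies in one of the at most four dyadic intervals of length $2^{-k}$ that meet $[r-d,r+d]$. Since $|I|>L_j^{-A}$, Lemma~\ref{lem:cover} shows that each of them contains at most $(2d)^{\alpha_0}L_j^{A\alpha_0}$ members of $\mathcal I_j$. For the second bound, each $I$ lies in one of the at most $B+1$ unit dyadic intervals that meet $[0,B]$, and each of these contains at most $L_j^{A\alpha_0}$ members of $\mathcal I_j$.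
\end{proof}

\subsection*{The cut-off}
As $r$ ranges over an interval $I\in\mathcal I_j$, the phase $N_iry$ moves by less than $\delta_i$ when $i\le j$, while at much higher levels it sweeps through whole periods. So for $I$ we use the levels up to $j$ only. Define, for $I\in\mathcal I_j$,
\[
\Psi_I(y)=\prod_{i\le j}\Psi_i(N_ir_Iy-\theta_i),\qquad p_j=\prod_{I\in\mathcal I_j}(1-\Psi_I),\qquad q_j=1-p_j,\qquad p=\prod_{j=j_0}^Jp_j .
\]
These are smooth functions with values in $[0,1]$. Let $\Theta$ be built from the same $J,N,\theta$.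

\begin{lemma}\label{lem:kill}
If $y\in[1,2]$, $r\in R$ and $\Theta(ry)\ne0$, then $p(y)=0$.
\end{lemma}

\begin{proof}
Let $r\in I\in\mathcal I_j$ and $i\le j$. Then $\|N_iry-\theta_i\|<\delta_i$, and by \eqref{eq:Lambda},
\[
|N_i(r-r_I)y|\le4n_i|I|\le4n_i/n_{i+1}=4n_i^{-h^3}\le n_i^{-\kappa}=\delta_i .
\]
Hence $\|N_ir_Iy-\theta_i\|\le2\delta_i$ for all $i\le j$, so $\Psi_I(y)=1$.
\end{proof}

Put $\eta_j=\prod_{i\le j}12\delta_i$. This is the mass of one $\Psi_I$, for every choice of $N$ and $\theta$, because each hole of one level spans many periods of the next.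

\begin{lemma}\label{lem:mass}
For all $N,\theta$, all $r\in[B^{-1},B]$ and all $l\ge1$, $\int_1^2\prod_{i\le l}\Psi_i(N_iry-\theta_i)\,dy\le\eta_l$.
\end{lemma}

\begin{proof}
The set $\{y:\|N_iry-\theta_i\|\le3\delta_i\}$ consists of intervals of length $\omega_i=6\delta_i/(N_ir)$, the \emph{holes of level $i$}, with period $1/(N_ir)$. An interval of length $s$ meets at most $(s+\omega_i)N_ir+1\le sN_ir+2$ of them, hence at most $2sN_ir$ if $sN_ir\ge2$. The integrand is at most the indicator function of the set $S_l$ of $y\in[1,2]$ that lie in a hole of each level $i\le l$. We show by induction that $S_l$ is covered by $\nu_l$ holes of level $l$ with $\nu_l\omega_l\le\eta_l$. For $l=1$ take $s=1$: as $N_1r\ge\Lambda/B\ge2$, we get $\nu_1\omega_1\le2N_1r\,\omega_1=12\delta_1$. Next, $\omega_lN_{l+1}r=6\delta_lN_{l+1}/N_l\ge3n_l^{h^3-\kappa}\ge2$, so a hole of level $l$ meets at most $2\omega_lN_{l+1}r$ holes of level $l+1$, and $\nu_{l+1}\omega_{l+1}\le\nu_l\cdot2\omega_lN_{l+1}r\cdot\omega_{l+1}=12\delta_{l+1}\,\nu_l\omega_l$.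
\end{proof}

Since $\log L_j=A^j\log\Lambda$ grows exponentially in $j$, there is $j_0(\Lambda)$ such that
\begin{equation}\label{eq:absorb}
24^j\Lambda^\beta\le L_j^\varepsilon\qquad\text{for } j\ge j_0(\Lambda),
\end{equation}
and we assume $j_0\ge j_0(\Lambda)$. By \eqref{eq:delta}, $\eta_j\le L_j^{\varepsilon-\beta}$. With $\gamma=\beta-\alpha-3h^2\alpha>0$ we have $A\alpha_0+\varepsilon-\beta\le-\gamma$ by \eqref{eq:param}, so Lemmas~\ref{lem:count} and~\ref{lem:mass} give
\begin{equation}\label{eq:mass}
\int_1^2\sum_{I\in\mathcal I_j}\Psi_I\,dy\ \le\ \#\mathcal I_j\,\eta_j\ \le\ 2B\,L_j^{A\alpha_0}\eta_j\ \le\ 2B\,L_j^{-\gamma}.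
\end{equation}
This is the bound $L^{\alpha-\beta}$ of Section~\ref{sec:model}. Because $h\beta=\alpha$, the loss of $\alpha$ in the exponent is repaid by a change of scale by a power $1+O(h)$:
\begin{align}
(1+2h)\gamma&=\beta+\alpha-2h\alpha-3h^2\alpha-6h^3\alpha\ \ge\ \beta+\tfrac\alpha2,\label{eq:gamma1}\\
(1-h^2)\gamma&\ge\gamma-h^2\beta=\beta-\alpha-h\alpha-3h^2\alpha.\label{eq:gamma2}
\end{align}
This is the reason for taking $\beta$ much larger than $\alpha$.

\subsection*{Overlap of two dilates}
From now on $N_1,\dots,N_J,\theta_1,\dots,\theta_J$ are independent random variables, $N_i$ uniform on $[n_i,2n_i]$ and $\theta_i$ uniform on $[0,1]$; the cover and the points $r_I$ are deterministic. Two dilates at distance $d$ see essentially the same holes at the levels with $n_l<1/d$ and independent holes at the higher levels. By \eqref{eq:delta}, the overlap of $\Psi_I$ with $\Psi_{I'}$, $I'\in\mathcal I_i$, should then be a proportion of about $(dL_i)^{-\beta}$ of the mass of $\Psi_I$.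

\begin{lemma}\label{lem:pair}
Let $j_0\le i\le j$, $I\in\mathcal I_j$, $I'\in\mathcal I_i$, $I\ne I'$, $d=|r_I-r_{I'}|>0$, $d_1=\min(d,1)$ and $y\in[1,2]$. Then
\[
\mathbb E\,[\Psi_I(y)\Psi_{I'}(y)]\le\eta_j\,L_i^{\varepsilon-\beta}\,d_1^{-A\beta}.
\]
\end{lemma}

\begin{proof}
The product splits into independent factors, one for each level $l\le j$. For $i<l\le j$ the factor is $\Psi_l(N_lr_Iy-\theta_l)$, and averaging over $\theta_l$ bounds its mean by $6\delta_l$. For $l\le i$ the factor is $\Psi_l(N_lr_Iy-\theta_l)\Psi_l(N_lr_{I'}y-\theta_l)$. Given $N_l$, its mean over $\theta_l$ is at most $6\delta_l$, and it vanishes identically unless $\|N_l(r_I-r_{I'})y\|\le6\delta_l$. If $n_ld\ge1$, then $N_l(r_I-r_{I'})y$ is uniform on an interval of length $M=n_ldy\ge1$, so this event has probability at most $\lceil M\rceil\cdot12\delta_l/M\le24\delta_l$. The expectation is therefore at most $\eta_j\,24^i\,\Pi$, where $\Pi=\prod_{l\le i,\ n_l\ge1/d}\delta_l$.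

We claim that $\Pi\le\Lambda^\beta d_1^{-A\beta}L_i^{-\beta}$; the lemma then follows from \eqref{eq:absorb}. Let $l_0=\min\{l:n_l\ge1/d\}$. If $l_0>i$, then $\Pi=1$ and $n_i<1/d$, so $d<1$ and $L_i=n_i^A<d^{-A}$, which gives the claim. If $l_0\le i$, then $\Pi=(n_{l_0}/L_i)^\beta$ by \eqref{eq:delta}, and $n_{l_0}\le\Lambda d_1^{-A}$: either $l_0=1$ and $n_{l_0}=\Lambda$, or $n_{l_0-1}<1/d$, so that $d<1$ and $n_{l_0}=n_{l_0-1}^A<d^{-A}$.
\end{proof}

\section{The key estimate and the proof of Theorem~\ref{thm:main}}\label{sec:thm}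

The following proposition replaces the second half of Example~\ref{ex:point}.

\begin{proposition}\label{prop:key}
Let $g\in C_c^\infty((1,2))$ with $0\le g\le1$, let $\sigma>0$ and $\Lambda\ge\Lambda_0$. Then there are $j_0$, $\mathcal I$, $N$ and $\theta$ as in Section~\ref{sec:cover} such that
\[
|\widehat{g(1-p)}(\xi)|\le\sigma(1+|\xi|)^{-b}\qquad\text{for all }\xi\in\mathbb R .
\]
\end{proposition}

Note the division of labor between the two large parameters. Letting $\Lambda\to\infty$ makes the test functions effective in Lemma~\ref{lem:test}, uniformly in everything else. For fixed $\Lambda$ and $g$, taking $j_0$ large, that is, covering $R$ finely, makes the removed part small.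

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $g_0\in C_c^\infty((1,2))$ with $0\le g_0\le1$ and $\int g_0\ge\frac12$, and choose $\Lambda_n\to\infty$ with $\Lambda_n\ge\Lambda_0$; recall that $\Lambda_0$ does not depend on $g$. Given $g_{n-1}$, apply Proposition~\ref{prop:key} with $g=g_{n-1}$, $\sigma=2^{-n-3}$ and $\Lambda=\Lambda_n$. Let $p^{(n)}$ and $\Theta^{(n)}$ be the resulting cut-off and test function, and put $g_n=g_{n-1}p^{(n)}\in C_c^\infty((1,2))$. Then
\[
0\le g_n\le g_{n-1}\le1,\qquad |\widehat{g_n}(\xi)-\widehat{g_{n-1}}(\xi)|\le2^{-n-3}(1+|\xi|)^{-b}.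
\]
So $g_n$ decreases to some $g_\infty\ge0$, pointwise and in $L^1$, and $\widehat{g_n}\to\widehat{g_\infty}$ uniformly. Summing the differences at $\xi=0$ gives $\int g_\infty\ge\frac12-\frac18>0$, and summing them at general $\xi$ gives $|\widehat{g_\infty}(\xi)|\le C(1+|\xi|)^{-b}$. Let $Y=\bigcap_n\operatorname{supp}g_n$, a compact subset of $[1,2]$. Since $g_\infty$ vanishes outside $Y$, the set $Y$ has measure at least $\int g_\infty>0$, and the probability measure $g_\infty\,dy/\int g_\infty$ is supported in $Y$. Hence $\dim_F(Y)\ge2b=\frac{2\alpha}h-34h\alpha$.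

Every $\Theta^{(n)}$ vanishes on $RY$. Indeed, fix $r\in R$. If $g_n(y)\ne0$, then $p^{(n)}(y)\ne0$ and Lemma~\ref{lem:kill} gives $\Theta^{(n)}(ry)=0$; by continuity the same holds for all $y\in\operatorname{supp}g_n\supset Y$.

Suppose that $\dim_F(RY)>t$. Then there is a probability measure $\lambda$ supported in $RY$ with $|\widehat\lambda(\xi)|\le C_\lambda w(\xi)$, where $w$ is as in Lemma~\ref{lem:test}. Integrating the absolutely convergent series of $\Theta^{(n)}$ term by term gives $0=\int\Theta^{(n)}\,d\lambda=1+\sum_{k\ne0}c_k\widehat\lambda(-k\cdot N)$, and so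
\[
1\le C_\lambda\sum_{k\ne0}|c_k|\,w(k\cdot N)\le C_\lambda C\Lambda_n^{-h\alpha}\longrightarrow0\qquad(n\to\infty),
\]
a contradiction. Hence $\dim_F(RY)\le t=\frac{2\alpha}h+4h\alpha$.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:prop}

In this section $C$ denotes constants that depend only on $\alpha,h,B,\phi,\psi,\Lambda,g$ and not on $j_0,\mathcal I,N,\theta,\xi$. Orders of differentiation will be fixed in terms of $\alpha$ and $h$, so $C$ may depend on them.

\subsection{Derivatives of long products}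
The functions to be estimated are products of an unbounded number of factors. We need derivative bounds whose constants do not depend on that number. Let $1\le C_1'\le C_2'\le\cdots$ be constants. A smooth function $F:\mathbb R^n\to[0,1]$ \emph{has scales} $s_1,\dots,s_n\ge0$ with constants $(C'_m)$ if $|\partial^aF|\le C'_{|a|}\prod_cs_c^{a_c}$ for every multi-index $a\ne0$ (with $0^0=1$).

\begin{lemma}\label{lem:leibniz}
If $F$ has scales $(s_c)$, then $1-F$ has the same scales and constants. If finitely many functions $F_\nu$ have scales $(s_{\nu,c})_c$, all with constants $(C_m')$, then $\prod_\nu F_\nu$ has scales $\big(\sum_\nu s_{\nu,c}\big)_c$ with constants $((C'_m)^m)$.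
\end{lemma}

\begin{proof}
The first claim holds because $\partial^a(1-F)=-\partial^aF$. For the second write $\partial^a=\partial_{c_1}\cdots\partial_{c_m}$ with $m=|a|$, and expand $\partial^a\prod_\nu F_\nu$ over all maps $f$ that assign the $q$-th derivative to the factor $f(q)$. In each term at most $m$ factors are differentiated and the others are bounded by $1$, so the term is at most $(C_m')^m\prod_qs_{f(q),c_q}$. The sum over $f$ of $\prod_q s_{f(q),c_q}$ equals $\prod_q\sum_\nu s_{\nu,c_q}$.
\end{proof}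

The building blocks are $g$, which has scale $1$, and functions $x\mapsto\Psi_l(v\cdot x-\theta_l)$, which have scales $|v_c|/\delta_l$, with constants depending only on $g$ and $\psi$. Lemma~\ref{lem:leibniz} will be nested at most twice, so all constants are of type $C$. For example, $y\mapsto\Psi_l(N_lr_Iy-\theta_l)$ has scale $2Bn_l^{1+\kappa}$, hence
\begin{equation}\label{eq:scalePsi}
\Psi_I\text{ and }1-\Psi_I,\ I\in\mathcal I_j,\text{ have scale }\ 2B\sum_{l\le j}n_l^{1+\kappa}\le4Bn_j^{1+\kappa}\le4BL_j .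
\end{equation}
Integrating by parts $m$ times, a function $F$ supported in $[1,2]$ with $|F^{(m)}|\le Cs^m$ satisfies $|\widehat F(\zeta)|\le C(s/|\zeta|)^m$.

\subsection{Reduction to the critical groups}
Let $\Xi_0=L_{j_0}^{1/(1+2h)}$, which tends to infinity with $j_0$. For small frequencies the mass bound suffices. Since $1-p\le\sum_{I\in\mathcal I}\Psi_I$ and $L_{j+1}\ge2L_j$, \eqref{eq:mass} and \eqref{eq:gamma1} give
\[
|\widehat{g(1-p)}(\xi)|\le C\sum_{j\ge j_0}L_j^{-\gamma}\le CL_{j_0}^{-\gamma}\le C\,\Xi_0^{-\beta},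
\]
and this is at most $\sigma(1+\Xi_0)^{-b}$ for $j_0$ large, because $\beta>b$. This settles $|\xi|\le\Xi_0$.

Every other $\xi$ satisfies $|\xi|\in[\Xi,2\Xi)$ for a power of two $\Xi\ge\Xi_0/2$. Fix such a $\Xi$. It exceeds any threshold of type $C$ once $j_0$ is large, so we may absorb constants into small positive powers of $\Xi$. Call a group $j\in[j_0,J]$
\[
\text{\emph{low} if } L_j\le\Xi^{1-h^2},\qquad \text{\emph{high} if } L_j>(2\Xi)^{1+2h},\qquad \text{\emph{critical} otherwise.}
\]
Low groups are too smooth to be seen at frequency $\Xi$, and high groups have too little mass. A critical group has $\Xi^{1-h^2}<L_j\le(2\Xi)^{1+2h}\le\Xi^2$. Since $\log L_{j+1}=A\log L_j$, there are at most $C$ critical groups. Let $P_{<j}=\prod_{j_0\le i<j}p_i$.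

\begin{lemma}\label{lem:reduce}
For all $N,\theta$ and $|\xi|\in[\Xi,2\Xi)$,
\[
|\widehat{g(1-p)}(\xi)|\le C\,\Xi^{-\beta}+\sum_{j\ \mathrm{critical}}|\widehat{gP_{<j}q_j}(\xi)| .
\]
\end{lemma}

\begin{proof}
Let $P_{\rm low}$, $P_{\rm crit}$, $P_{\rm high}$ be the products of $p_j$ over the three kinds of groups. Telescoping with $p_j=1-q_j$ over the critical $j$ in increasing order gives $P_{\rm low}P_{\rm crit}=P_{\rm low}-\sum_{j\ \rm critical}P_{<j}q_j$. Hence
\[
g(1-p)=g-gP_{\rm low}+\sum_{j\ \rm critical}gP_{<j}q_j+gP_{\rm low}P_{\rm crit}(1-P_{\rm high}).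
\]
The last term lies between $0$ and $g\sum_{j\ \rm high}\sum_{I\in\mathcal I_j}\Psi_I$, so by \eqref{eq:mass} and \eqref{eq:gamma1} its integral is at most $C\,\Xi^{-(1+2h)\gamma}\le C\,\Xi^{-\beta}$. Next, $|\widehat g(\xi)|\le C\,\Xi^{-2}$. By \eqref{eq:scalePsi}, Lemma~\ref{lem:leibniz} and Lemma~\ref{lem:count}, $gP_{\rm low}$ has scale
\[
1+C\sum_{j\ \rm low}L_j^{1+A\alpha_0}\le C\,\Xi^{(1-h^2)(1+2\alpha)}\le C\,\Xi^{1-h^2/2},
\]
because $2\alpha\le h^2/2$. Integrating by parts $\lceil4h^{-2}\rceil$ times gives $|\widehat{gP_{\rm low}}(\xi)|\le C\,\Xi^{-2}$.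
\end{proof}

Fix a critical group $j$ until Section~\ref{sub:end}. The plan is to write $gP_{<j}q_j$, up to a small error, as a sum over $I\in\mathcal I_j$ of terms of the form (amplitude) $\times$ (oscillation at frequency $r_I\,k\cdot N$), where the amplitudes have mass $\eta_j$ and vary only at scale about $\Xi^{3h}$, and then to count the frequencies near $\xi$. All losses will be of the form $\Xi^{O(h\alpha)}$.

\subsection{Near and far pairs}
Call a group $i<j$ \emph{coarse} if $L_i\le\Xi^{2h}$ and \emph{intermediate} otherwise. Intermediate groups have $\Xi^{2h}<L_i\le\Xi^2$, so there are at most $C$ of them. Let $P_c$ be the product of $p_i$ over the coarse groups; it varies slowly and will be part of the amplitude. Order $\mathcal I_j$ totally. Telescoping again, $q_j=\sum_{I\in\mathcal I_j}\Psi_I\prod_{I'\in\mathcal I_j,\,I'<I}(1-\Psi_{I'})$, so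
\[
P_{<j}q_j=P_c\sum_{I\in\mathcal I_j}\Psi_I\prod_{I'\in\mathcal P(I)}(1-\Psi_{I'}),\qquad \mathcal P(I)=\{I'\in\mathcal I_j:I'<I\}\cup\bigcup_{i\ \rm intermediate}\mathcal I_i .
\]
We would like to drop the factors $1-\Psi_{I'}$. The cost is the overlap of $\Psi_I$ and $\Psi_{I'}$. By Lemmas~\ref{lem:count} and~\ref{lem:pair}, the $I'\in\mathcal I_i$ at distance about $d$ from $I$ overlap a proportion of about $(dL_i)^{\alpha-\beta}$ of $\Psi_I$. For $dL_i\ge\Xi^{2h}$ this is about $\Xi^{-2\alpha}$, which more than repays the loss $\Xi^{\alpha}$ in \eqref{eq:mass}. So for $i$ intermediate or $i=j$ put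
\[
\rho_i=\Xi^{2h}/L_i ;
\]
then $L_i^{-1}\le\rho_i<1$, since $L_i>\Xi^{2h}$ (for $i=j$ because $1-h^2>2h$). Let $\mathcal N(I)$ be the set of \emph{near} intervals: those $I'\in\mathcal P(I)$ with $|r_{I'}-r_I|<\rho_i$, where $i$ is the group of $I'$. Put $T_I=\Psi_I\prod_{I'\in\mathcal N(I)}(1-\Psi_{I'})$. For numbers $x_\nu\in[0,1]$ we have $0\le1-\prod_\nu(1-x_\nu)\le\sum_\nu x_\nu$, so
\begin{equation}\label{eq:drop}
\Big|P_{<j}q_j-P_c\sum_{I\in\mathcal I_j}T_I\Big|\le\mathcal E:=\sum_{I\in\mathcal I_j}\ \sum_{I'\in\mathcal P(I)\setminus\mathcal N(I)}\Psi_I\Psi_{I'} .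
\end{equation}

\begin{lemma}\label{lem:far}
The event $\mathcal A_{\Xi,j}=\{\int_1^2\mathcal E\,dy>\Xi^{-\beta}\}$ has probability at most $C\,\Xi^{-\alpha/2}$.
\end{lemma}

\begin{proof}
Fix $I\in\mathcal I_j$, $y\in[1,2]$ and a group $i$ that is intermediate or equal to $j$. Split the $I'\in\mathcal I_i\cap\mathcal P(I)\setminus\mathcal N(I)$ according to $d=|r_I-r_{I'}|\ge\rho_i$. For $s\ge0$ with $2^{s+1}\rho_i\le1$, the shell $2^s\rho_i\le d<2^{s+1}\rho_i$ contains at most $C(2^s\rho_iL_i^A)^{\alpha_0}$ intervals by Lemma~\ref{lem:count}, and each has $\mathbb E\,\Psi_I\Psi_{I'}\le\eta_jL_i^{\varepsilon-\beta}(2^s\rho_i)^{-A\beta}$ by Lemma~\ref{lem:pair}. Since $\alpha_0-A\beta<0$, the sum over $s$ is at most $C$ times the value at $s=0$. The remaining $I'$ have $d>\frac12$; there are at most $CL_i^{A\alpha_0}$ of them, each contributes at most $2\eta_jL_i^{\varepsilon-\beta}$, and $\rho_i^{\alpha_0-A\beta}\ge1$. Altogether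
\[
\sum_{I'}\mathbb E\,\Psi_I\Psi_{I'}\le C\eta_j(\rho_iL_i^A)^{\alpha_0}L_i^{\varepsilon-\beta}\rho_i^{-A\beta}
=C\eta_j\,(L_i\rho_i)^{\alpha_0-\beta}\,L_i^{h^3\alpha_0+\varepsilon}\,\rho_i^{-\kappa}.
\]
Insert $L_i\rho_i=\Xi^{2h}$, $2h\beta=2\alpha$ and $\rho_i^{-1}\le L_i\le\Xi^2$. The right side is at most $C\eta_j\Xi^x$ with
\[
x=-2\alpha+2h(1+h^2)\alpha+2h^3(1+h^2)\alpha+2h^2\alpha+2h^2\alpha\le-2\alpha+3h\alpha .
\]
Sum over the at most $C$ values of $i$ and over $I\in\mathcal I_j$, and integrate in $y$. By \eqref{eq:mass}, $L_j>\Xi^{1-h^2}$ and \eqref{eq:gamma2},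
\[
\mathbb E\int_1^2\mathcal E\,dy\le CL_j^{-\gamma}\,\Xi^{-2\alpha+3h\alpha}\le C\,\Xi^{-(\beta+\alpha-4h\alpha-3h^2\alpha)}\le C\,\Xi^{-\beta-\alpha/2}.
\]
Markov's inequality finishes the proof.
\end{proof}

The near intervals are few. By Lemma~\ref{lem:count} with $d=\rho_i$, and $\rho_iL_i^A=\Xi^{2h}L_i^{h^3}\le\Xi^{2h+2h^3}$,
\begin{equation}\label{eq:near}
\#\mathcal N(I)\le C\,\Xi^{2h(1+h^2)^2\alpha}\le C\,\Xi^{2.01h\alpha}.
\end{equation}

\subsection{Expansion in the fast levels}
We now expand $T_I$ in the phases $N_lr_Iy$. Expanding in all levels $l\le j$ would produce too many frequency vectors, because $j$ is unbounded. We expand only in the \emph{fast} levels $\mathcal L=\{l\le j:n_l>\Xi^{3h}\}$ and leave the \emph{slow} levels $l\le j$, $l\notin\mathcal L$, which form an initial segment, in the amplitude. Lemma~\ref{lem:mass} ensures that their contribution to the small mass $\eta_j$ is not lost. Since $n_j=L_j^{1/A}>\Xi^{(1-h^2)/(1+h^3)}>\Xi^{3h}$, the set $\mathcal L$ is not empty. Let $D=\#\mathcal L$.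 From $\Xi^{3hA^{D-1}}<n_j\le\Xi^2$, $\log x\le x-1$ and $\log(1+h^3)\ge h^3/2$,
\begin{equation}\label{eq:D}
D\le1+\frac{\log(2/(3h))}{\log(1+h^3)}\le1+\frac{\frac2{3h}-1}{h^3/2}\le2h^{-4}.
\end{equation}
For $k\in\mathbb Z^{\mathcal L}$ write $k\cdot N=\sum_{l\in\mathcal L}k_lN_l$ and $|k|_\infty=\max_l|k_l|$, and put
\[
K=\Xi^{5h\alpha},\qquad Z=\Xi^{3h+h^4}.
\]
Here $K$ is slightly above the range of the relevant $k_l$, and $Z$ slightly above the bandwidth of the amplitudes. By \eqref{eq:D},
\begin{equation}\label{eq:kcount}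
\#\{k\in\mathbb Z^{\mathcal L}:|k|_\infty\le K\}\le(3K)^D\le C\,\Xi^{10\alpha h^{-3}} .
\end{equation}
Call a pair $(I,k)\in\mathcal I_j\times\mathbb Z^{\mathcal L}$ \emph{resonant with $\xi$} if $|k|_\infty\le K$ and $|\xi-r_I\,k\cdot N|<Z$.

\begin{lemma}\label{lem:expand}
For all $N,\theta$ and all $\xi\in\mathbb R$,
\[
\Big|\sum_{I\in\mathcal I_j}\widehat{gP_cT_I}(\xi)\Big|\le\eta_j\,\#\{(I,k)\text{ resonant with }\xi\}+C\,\Xi^{-3}.
\]
\end{lemma}

\begin{proof}
Fix $I$. The point is to treat the fast phases $u_l=N_lr_Iy$ as independent variables. For a near interval $I'$ we have $N_lr_{I'}y=u_l+N_l(r_{I'}-r_I)y$, and the second term moves slowly. Thus $g(y)P_c(y)T_I(y)=G_I\big((N_lr_Iy)_{l\in\mathcal L},y\big)$, where, with $i=i(I')$ the group of $I'$,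
\begin{align*}
G_I(u,y)={}&g(y)P_c(y)\prod_{l\in\mathcal L}\Psi_l(u_l-\theta_l)\prod_{l\ \rm slow}\Psi_l(N_lr_Iy-\theta_l)\\
&\times\prod_{I'\in\mathcal N(I)}\Big[1-\prod_{l\in\mathcal L,\,l\le i}\Psi_l\big(u_l+N_l(r_{I'}-r_I)y-\theta_l\big)\prod_{l\ {\rm slow},\,l\le i}\Psi_l(N_lr_{I'}y-\theta_l)\Big].
\end{align*}
This function is smooth, takes values in $[0,1]$, and is $1$-periodic in each $u_l$. We compute its scales with Lemma~\ref{lem:leibniz}, using $\delta_l^{-1}=n_l^\kappa\le\Xi^{2h^2\alpha}$ for $l\le j$.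

\emph{Scale in $u_l$.} The factor $\Psi_l(u_l-\theta_l)$ and each bracket contribute at most $\delta_l^{-1}$. By \eqref{eq:near} the total is at most $C\,\Xi^{2.01h\alpha+2h^2\alpha}\le U:=\Xi^{4h\alpha}$.

\emph{Scale in $y$.} The factor $g$ contributes $1$. By \eqref{eq:scalePsi} and Lemma~\ref{lem:count}, $P_c$ contributes $C\sum_{i\ \rm coarse}L_i^{1+2\alpha}\le C\,\Xi^{2h(1+2\alpha)}\le C\,\Xi^{3h}$. The slow factors outside the brackets contribute $C\sum_{l\ \rm slow}n_l^{1+\kappa}\le C\,\Xi^{3h+3h^3\alpha}$, and so do the slow factors in any one bracket. A fast level $l\le i$ in a bracket contributes $N_l|r_{I'}-r_I|\delta_l^{-1}\le2L_i\rho_i\delta_l^{-1}\le2\,\Xi^{2h+2h^2\alpha}$, and there are at most $D\le C$ such levels. So each bracket contributes at most $C\,\Xi^{3h+3h^3\alpha}$, and by \eqref{eq:near} the total is at most $C\,\Xi^{3h+3h\alpha}\le S:=\Xi^{3h+h^4/2}$, since $3h\alpha\le3h^7<h^4/2$.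

Let $V_{I,k}(y)=\int_{[0,1]^{\mathcal L}}G_I(u,y)e(-k\cdot u)\,du$, a smooth function supported in $[1,2]$. Differentiating under the integral gives $|V_{I,k}^{(m)}|\le C_mS^m$ for all $k$. Integrating by parts $a$ times in a coordinate $u_l$ with $|k_l|=|k|_\infty$ gives $|V_{I,k}|\le C_a(U/|k|_\infty)^a$ for $k\ne0$. With $a>D$ the Fourier series of $G_I$ in $u$ converges absolutely and uniformly, so $gP_cT_I(y)=\sum_kV_{I,k}(y)\,e(r_I\,k\cdot N\,y)$ and
\[
\widehat{gP_cT_I}(\xi)=\sum_{k\in\mathbb Z^{\mathcal L}}\widehat{V_{I,k}}(\xi-r_I\,k\cdot N).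
\]
We bound three kinds of terms.

\emph{Large $k$.} Take an integer $a\ge10h^{-4}+4/(h\alpha)$. Since $\sum_{|k|_\infty>K}|k|_\infty^{-a}\le CK^{D-a}$, the terms with $|k|_\infty>K$ sum to at most $CU^aK^{D-a}=C\,\Xi^{-h\alpha(a-5D)}\le C\,\Xi^{-4}$.

\emph{Small $k$, not resonant.} For $|\zeta|\ge Z$ and $m=\lceil10h^{-4}\rceil$, $|\widehat{V_{I,k}}(\zeta)|\le C(S/Z)^m=C\,\Xi^{-mh^4/2}\le C\,\Xi^{-5}$. By \eqref{eq:kcount} and $10\alpha h^{-3}\le1$ there are at most $C\,\Xi$ such $k$, so these terms sum to at most $C\,\Xi^{-4}$.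

\emph{Resonant $k$.} Bounding $g$, $P_c$ and the brackets by $1$,
\[
|\widehat{V_{I,k}}|\le\int_1^2\!\!\int_{[0,1]^{\mathcal L}}G_I\,du\,dy\le\prod_{l\in\mathcal L}6\delta_l\cdot\int_1^2\prod_{l\ \rm slow}\Psi_l(N_lr_Iy-\theta_l)\,dy\le\eta_j
\]
by Lemma~\ref{lem:mass}. Finally sum over $I$, using $\#\mathcal I_j\le CL_j^{2\alpha}\le C\,\Xi$.
\end{proof}

\subsection{Counting resonances}
We count first the $k$ for a given $I$, and then the $I$. The first count is deterministic. The levels are so lacunary that $k\cdot N$ determines $k$; at resolution $Z$ only the lowest fast level, which may lie below $Z$, is not resolved.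

\begin{lemma}\label{lem:oneI}
For all $N$, $\xi$ and $I\in\mathcal I_j$, at most $3K$ vectors $k$ make $(I,k)$ resonant with $\xi$.
\end{lemma}

\begin{proof}
Let $k\ne k'$ be two such vectors and $l$ the largest index with $k_l\ne k'_l$. Then $|(k-k')\cdot N|<2BZ$. On the other hand $|(k-k')\cdot N|\ge n_l-2K\sum_{l'\in\mathcal L,\,l'<l}2n_{l'}$. If $l=\min\mathcal L$ the sum is empty. Otherwise $l-1\in\mathcal L$, the subtracted quantity is at most $8Kn_{l-1}$ by \eqref{eq:Lambda}, and $n_l/n_{l-1}=n_{l-1}^{h^3}>\Xi^{3h^4}\ge16K$, since $5h\alpha\le5h^7<3h^4$. In that case $n_l/2<2BZ$, whereas $n_l=n_{l-1}^A>\Xi^{3h+3h^4}>4BZ$, a contradiction. So $l=\min\mathcal L$: all such vectors agree except in the coordinate $\min\mathcal L$, which takes at most $2K+1\le3K$ values.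
\end{proof}

The second count uses the randomness of $N$, as in (i) of Section~\ref{sec:model}. We cannot take a union bound over $\xi$, so we define a bad event that refers only to \emph{pairs} of frequencies. Let $\mathcal B_{\Xi,j}$ be the event that there are $I,I'\in\mathcal I_j$ and $k,k'\in\mathbb Z^{\mathcal L}$ with $|k|_\infty,|k'|_\infty\le K$, not both zero, such that, with $l$ the largest index with $(k_l,k_l')\ne(0,0)$,
\[
\text{(a) }|r_I\,k\cdot N|\ge\Xi/2,\qquad \text{(b) }|r_I\,k\cdot N-r_{I'}\,k'\cdot N|\le2Z,\qquad \text{(c) }|r_Ik_l-r_{I'}k'_l|\ge\Xi^{-(1-4h)} .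
\]
In words: two frequencies of size about $\Xi$ almost coincide although their leading coefficients differ. The ideal resolution in (c) would be $\Xi^{-1}$. We give up a factor $\Xi^{4h}$ in order to gain about $Z\,\Xi^{-4h}\approx\Xi^{-h}$ in probability, enough to beat the number of tuples.

\begin{lemma}\label{lem:coin}
$\mathbb P(\mathcal B_{\Xi,j})\le C\,\Xi^{-h/4}$.
\end{lemma}

\begin{proof}
Fix a tuple $(I,I',k,k')$ satisfying (c), which does not involve $N$. Since $|r_I\,k\cdot N|\le BK\sum_{l'\le l}2n_{l'}\le4BKn_l$, condition (a) is impossible unless $n_l\ge\Xi/(8BK)$; assume this. Given the $N_{l'}$ with $l'\ne l$, the expression in (b) is an affine function of $N_l$ with slope $r_Ik_l-r_{I'}k'_l$, so by (c) condition (b) confines $N_l$ to an interval of length at most $4Z\,\Xi^{1-4h}$. The probability is at most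
\[
4Z\,\Xi^{1-4h}/n_l\le32BKZ\,\Xi^{-4h}=C\,\Xi^{-h+h^4+5h\alpha}\le C\,\Xi^{-h/2}.
\]
We have $\#\mathcal I_j\le C(2\Xi)^{(1+2h)2\alpha}\le C\,\Xi^{3\alpha}$, so by \eqref{eq:kcount} there are at most $C\,\Xi^{6\alpha+20\alpha h^{-3}}$ tuples. Now $6\alpha\le6h^6$ and $20\alpha h^{-3}\le20h^3\le h/80$, so $-\frac h2+6\alpha+20\alpha h^{-3}\le-\frac h4$.
\end{proof}

This union bound is where $\alpha$ must be a high power of $h$: there are about $h^{-4}$ fast levels, each with about $\Xi^{5h\alpha}$ choices, and the product has to stay below the gain $\Xi^{h/2}$.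

\begin{lemma}\label{lem:res}
If $\mathcal B_{\Xi,j}$ does not occur, then for all $\xi$ with $|\xi|\in[\Xi,2\Xi)$,
\[
\Big|\sum_{I\in\mathcal I_j}\widehat{gP_cT_I}(\xi)\Big|\le C\,\Xi^{-(\beta-16h\alpha)} .
\]
\end{lemma}

\begin{proof}
If no pair is resonant with $\xi$, Lemma~\ref{lem:expand} gives the bound $C\,\Xi^{-3}$. Otherwise fix a resonant pair $(I_*,k_*)$. Then $|r_{I_*}k_*\cdot N|\ge\Xi-Z\ge\Xi/2$; in particular $k_*\ne0$. Let $l_*$ be the largest index with $(k_*)_{l_*}\ne0$. Let $(I,k)$ be any resonant pair. The tuple $(I_*,I,k_*,k)$ satisfies (a), and also (b), since both frequencies are within $Z$ of $\xi$. So (c) fails: with $l$ the largest index with $((k_*)_l,k_l)\ne(0,0)$,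
\[
|r_{I_*}(k_*)_l-r_Ik_l|<\Xi^{-(1-4h)} .
\]
If exactly one of $(k_*)_l$, $k_l$ were zero, the left side would be at least $1/B$, which is impossible for large $\Xi$. So both are non-zero, $l=l_*$, and $r_I$ lies within $\Xi^{-(1-4h)}$ of one of the at most $2K$ points $r_{I_*}(k_*)_{l_*}/m$, $m\in\mathbb Z$, $1\le|m|\le K$. Since $L_j^{-1}<\Xi^{-(1-h^2)}\le\Xi^{-(1-4h)}\le1$, Lemma~\ref{lem:count} shows that at most $CK(\Xi^{-(1-4h)}L_j^A)^{\alpha_0}$ intervals $I$ occur in resonant pairs. By Lemmas~\ref{lem:expand} and~\ref{lem:oneI}, $\alpha_0\ge\alpha$, \eqref{eq:mass}, $L_j>\Xi^{1-h^2}$ and \eqref{eq:gamma2},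
\[
\Big|\sum_I\widehat{gP_cT_I}(\xi)\Big|\le CK^2\cdot\eta_jL_j^{A\alpha_0}\cdot\Xi^{-(1-4h)\alpha}+C\,\Xi^{-3}\le C\,\Xi^{x'}+C\,\Xi^{-3},
\]
where $x'=10h\alpha-(\beta-\alpha-h\alpha-3h^2\alpha)-(\alpha-4h\alpha)=-\beta+15h\alpha+3h^2\alpha\le-\beta+16h\alpha$.
\end{proof}

The two terms $\pm\alpha$ in $x'$ cancel: the loss $\Xi^{\alpha}$ from the number of dilates is recovered because a frequency $\xi$ sees only a proportion of about $\Xi^{-\alpha}$ of them. What remains is $10h\alpha$ from $K^2$, $4h\alpha$ from the resolution in (c), and less than $2h\alpha$ from the range of the critical groups, the exponent $A\alpha_0$ and $\varepsilon$. One more $h\alpha$ absorbs the constants below and gives the $17h\alpha$ in the definition of $b$.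

\subsection{Conclusion}\label{sub:end}
For each power of two $\Xi\ge\Xi_0/2$ there are at most $C$ critical groups. By Lemmas~\ref{lem:far} and~\ref{lem:coin}, the union of all events $\mathcal A_{\Xi,j}$ and $\mathcal B_{\Xi,j}$ has probability at most
\[
C\sum_{\Xi\ge\Xi_0/2}\big(\Xi^{-\alpha/2}+\Xi^{-h/4}\big)\le C\big(\Xi_0^{-\alpha/2}+\Xi_0^{-h/4}\big),
\]
which is less than $1$ for $j_0$ large. Fix such a $j_0$, the corresponding cover $\mathcal I$, and a choice of $(N,\theta)$ outside all these events. Let $|\xi|>\Xi_0$ and $|\xi|\in[\Xi,2\Xi)$. For each critical $j$, \eqref{eq:drop} and Lemma~\ref{lem:res} give $|\widehat{gP_{<j}q_j}(\xi)|\le\Xi^{-\beta}+C\,\Xi^{-(\beta-16h\alpha)}$. By Lemma~\ref{lem:reduce},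
\[
|\widehat{g(1-p)}(\xi)|\le C\,\Xi^{-(\beta-16h\alpha)}=C\,\Xi^{-h\alpha}\,\Xi^{-b}\le\sigma(3\Xi)^{-b}\le\sigma(1+|\xi|)^{-b},
\]
provided that $j_0$ was also chosen so large that $3C(\Xi_0/2)^{-h\alpha}\le\sigma$. Together with the case $|\xi|\le\Xi_0$, this proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
Compactness of $R$ in $(0,\infty)$ enters twice: it makes the cover in Lemma~\ref{lem:cover} finite, so that $p$ is smooth and $\Theta$ has finitely many levels, and it provides $B$. The lower bound $r\ge1/B$ is what separates frequencies in Lemmas~\ref{lem:oneI} and~\ref{lem:res}. The bound on $\dim_HR$ cannot be dropped: for $R=[1,2]$ every non-empty $Y\subset[1,2]$ has $\dim_F(RY)=1$. Finally, the two bounds of Theorem~\ref{thm:main} differ by $38h\alpha$, which is less than $\alpha$ only when $h<\frac1{38}$.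
\end{remark}

\begin{thebibliography}{9}

\bibitem{HT}
Kyle Hambrook and Krystal Taylor, \emph{Measure and Dimension of Sums and Products}, arXiv:1810.11553 (2018).

\end{thebibliography}
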